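# Hitting rooted models of a tree with linearly many vertices

## 1. Models, roots, linkages and separations

Graphs are finite and simple. Throughout, $T$ is a tree and $t=|V(T)|\ge 1$. "Disjoint" always means vertex-disjoint.

**Definition (model).** Let $H$ and $G$ be graphs. A model of $H$ in $G$ is a family $(B_u\mid u\in V(H))$ of pairwise disjoint subsets of $V(G)$, called branch sets, such that each $G[B_u]$ is connected (in particular $B_u\ne\emptyset$) and for every edge $uv\in E(H)$ there is an edge of $G$ between $B_u$ and $B_v$. Two models are disjoint if the unions of their branch sets are disjoint.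

For example, let $H$ be the path $u\,v\,w$ and $G$ the $5$-cycle $g_1g_2g_3g_4g_5$. Then $B_u=\{g_1\}$, $B_v=\{g_2,g_3\}$, $B_w=\{g_4\}$ is a model of $H$ in $G$.

**Definition (rooted model).** Let $S\subseteq V(G)$. A model is $S$-rooted if every branch set meets $S$.

For example, let $G$ be a path with $m\ge 2$ vertices, let $S$ consist of its two ends, and let $T=K_2$. An $S$-rooted model of $T$ consists of two adjacent connected sets, one containing each end, so the union of its branch sets is all of $V(G)$. Without roots, any edge of $G$ is a model of $K_2$ on two vertices. Roots can force models to be huge.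

**Definition (paths and linkages).** A path from $Y$ to $W$ has its first vertex in $Y$ and its last vertex in $W$; it may be a single vertex, and its inner vertices are arbitrary. The set $Y$ is linked to $W$ in a graph $K$ if $K$ has $|Y|$ disjoint paths from $Y$ to $W$.

Three counting remarks will be used all the time. If $Y$ is linked to $W$ by $|Y|$ disjoint paths, then each of them contains exactly one vertex of $Y$, its first. Consequently, for $Y'\subseteq Y$, the paths starting in $Y'$ avoid $Y\setminus Y'$. If moreover $|W|=|Y|$, then each of the paths contains exactly one vertex of $W$, its last.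

For example, in the $4$-cycle $x_1x_2x_3x_4$ the set $\{x_1,x_2\}$ is linked to $\{x_3,x_4\}$ by the edges $x_1x_4$ and $x_2x_3$. In a star with center $z$ and leaves $\ell_1,\dots,\ell_4$, the set $\{\ell_1,\ell_2\}$ is not linked to $\{\ell_3,\ell_4\}$, since every path goes through $z$.

**Definition (separation).** A separation of a graph $K$ is a pair $(A,B)$ with $A\cup B=V(K)$ and no edge between $A\setminus B$ and $B\setminus A$. Its order is $|A\cap B|$. We write $(A,B)\le(A',B')$ if $A\subseteq A'$ and $B'\subseteq B$.

In the star above, $(\{z,\ell_1,\ell_2\},\{z,\ell_3,\ell_4\})$ is a separation of order $1$. Degenerate pairs such as $(V(K),\emptyset)$, of order $0$, are allowed. If $(A,B)\le(A',B')$, think of the second separation as lying further to the right.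

**Fact 1 (Menger).** For $Y,W\subseteq V(K)$ let $r$ be the maximum number of disjoint paths from $Y$ to $W$ in $K$. Then $r$ is the minimum size of a set $C$ meeting every path from $Y$ to $W$, and also the minimum order of a separation $(P,Q)$ of $K$ with $Y\subseteq P$ and $W\subseteq Q$. If $(P,Q)$ attains this minimum, then each of $r$ disjoint paths from $Y$ to $W$ contains exactly one vertex of $P\cap Q$; its part up to that vertex lies in $P$, and its part from that vertex on lies in $Q$.

The first equality is the textbook theorem. For the rest, given $C$, let $P$ consist of $C$ and all vertices reachable from $Y\setminus C$ in $K-C$, and let $Q=(V(K)\setminus P)\cup C$; this is a separation with $P\cap Q=C$, $Y\subseteq P$, $W\subseteq Q$. Conversely, given $(P,Q)$, a path that starts in $P$ and contains a vertex of $Q$ meets $P\cap Q$ no later than at its first vertex $y$ in $Q$: either $y$ is the start of the path, so $y\in P$, or the predecessor of $y$ lies in $P\setminus Q$ and so $y\notin Q\setminus P$. If $|P\cap Q|=r$, then $r$ disjoint paths use one vertex of $P\cap Q$ each. A vertex in $Q\setminus P$ before that vertex would force an even earlier vertex of $P\cap Q$, which does not exist;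 so the first part lies in $P$, and symmetrically the second part lies in $Q$.

The next fact says that end sets of disjoint paths can be augmented. It is the augmentation property of a matroid called a gammoid (Perfect 1968; Mason, *On a class of matroids arising from paths in graphs*, Proc. LMS 1972). Here is a proof from Menger's theorem.

**Lemma 2 (augmenting end sets).** Let $Y,\zeta,X\subseteq V(K)$ with $|\zeta|=\lambda\le n=|X|$. Suppose $K$ has $\lambda$ disjoint paths starting in $Y$ whose set of last vertices is $\zeta$, and $n$ disjoint paths starting in $Y$ whose set of last vertices is $X$. Then there is a set $W'$ with $\zeta\subseteq W'\subseteq\zeta\cup X$ and $|W'|=n$ such that $K$ has $n$ disjoint paths starting in $Y$ whose set of last vertices is $W'$.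

*Proof.* Add to $K$ a set $N$ of $n-\lambda$ new vertices, each adjacent to all of $X\setminus\zeta$. We claim that the new graph has $n$ disjoint paths from $Y$ to $\zeta\cup N$. Otherwise, by Fact 1, some set $C$ with $|C|<n$ meets all such paths. If $N\subseteq C$, then $|C\cap V(K)|<\lambda$, so $C$ misses one of the $\lambda$ given paths to $\zeta$, a contradiction. Otherwise pick $z\in N\setminus C$. As $|C|<n$, one of the $n$ given paths to $X$ avoids $C$. If it ends in $\zeta$, this is a contradiction; if it ends in $X\setminus\zeta$, append $z$ to get a path from $Y$ to $N$ avoiding $C$, again a contradiction.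

Since $|\zeta\cup N|=n$, each of the $n$ disjoint paths has exactly one vertex in $\zeta\cup N$, its last, and all vertices of $\zeta\cup N$ occur. A path ending in $N$ has at least two vertices because $N\cap Y=\emptyset$, and its second-to-last vertex is in $X\setminus\zeta$. Drop the last vertex of each path ending in $N$. The result is $n$ disjoint paths in $K$ whose last vertices are all of $\zeta$ and $n-\lambda$ vertices of $X\setminus\zeta$. $\square$

## 2. A covering bound linear in $k|V(T)|$

If $G$ does not have $k$ disjoint $S$-rooted models of $T$, how many vertices must we delete to destroy all of them?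

Hodor, La, Micek and Rambaud ("Quickly excluding an apex-forest", arXiv:2404.17306, 2024) prove that for every tree $T$, every graph $G$, every $S\subseteq V(G)$ and every positive integer $k$, either $G$ has $k$ disjoint $S$-rooted models of $T$, or there is $Z\subseteq V(G)$ with $|Z|\le(2k|V(T)|-1)(k-1)$ such that $G-Z$ has no $S$-rooted model of $T$. For comparison, Dujmović, Joret, Micek and Morin showed that for models with no rooting condition, $|V(T)|(k-1)$ suffices. The rooted bound is quadratic in $k$, the unrooted one linear. The problem is: is there an absolute constant $c$ such that $|Z|\le c\,k\,|V(T)|$ always suffices in the rooted setting?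

The answer is yes. It follows from a statement about a more flexible family of sets.

**Theorem 3.** Let $T$ be a tree on $t$ vertices, $G$ a graph, $S\subseteq V(G)$. Let $\mathcal F$ be a family of subsets of $V(G)$ such that

* (F1) for every $F\in\mathcal F$, $G[F]$ is connected and $F\cap S\ne\emptyset$;
* (F2) the union of the branch sets of any $S$-rooted model of $T$ in $G$ contains a member of $\mathcal F$.

Let $k\ge1$. Then either $\mathcal F$ has $k$ pairwise disjoint members, or there is $Z\subseteq V(G)$ with $|Z|\le(8t-3)(k-1)$ meeting every member of $\mathcal F$.

**Corollary 4.** For every $T,G,S,k$: either $G$ has $k$ disjoint $S$-rooted models of $T$, or there is $Z$ with $|Z|\le(8|V(T)|-3)(k-1)\le 8k|V(T)|$ such that $G-Z$ has no $S$-rooted model of $T$.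

*Proof from Theorem 3.* Let $\mathcal F$ be the set of unions of branch sets of $S$-rooted models of $T$. A union is connected because $T$ is connected, and it meets $S$ because $T$ is nonempty; this is (F1). Condition (F2) is trivial. $\square$

The family is free for other choices too, and each gives the bound $(8t-3)(k-1)$. First, take models of $T$ in which only the branch sets of a fixed nonempty $R\subseteq V(T)$ must meet $S$: their unions are connected and meet $S$, and an $S$-rooted model is one of them. Second, take $S$-rooted models of at least one tree from a list containing $T$. Third, take connected subgraphs containing at least $t$ vertices of $S$: the union of an $S$-rooted model of $T$ is connected and has at least one vertex of $S$ in each of its $t$ branch sets.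

## 3. One vertex, one edge, and a clique

For $k=1$ there is nothing to do: if there is no model, $Z=\emptyset$.

Let $t=1$. An $S$-rooted model is a connected set meeting $S$. The maximum number of disjoint ones is $|S|$, attained by the single vertices of $S$. If $|S|\le k-1$, take $Z=S$. The bound is $t(k-1)$.

Let $t=2$. The union of an $S$-rooted model of $K_2$ is connected and contains two vertices of $S$. A shortest path in it between distinct vertices of $S$ is an $S$-path: its two ends are distinct and in $S$, and it has no inner vertex in $S$. Conversely, cutting an $S$-path at any edge gives an $S$-rooted model of $K_2$. So we are packing and covering $S$-paths, and Gallai's theorem says that there are either $k$ disjoint $S$-paths or at most $2k-2$ vertices meeting all of them. Again the bound is $t(k-1)$.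

For larger $t$ the question is no longer only about counting vertices of $S$. A path with all of its vertices in $S$ contains no model of the star $K_{1,3}$ at all, since contracting disjoint connected subsets of a path yields a subgraph of a path, however many vertices of $S$ there are.

**Proposition 5.** For all $T,k$ there are $G,S$ with no $k$ disjoint $S$-rooted models of $T$ such that every $Z$ for which $G-Z$ has no $S$-rooted model of $T$ satisfies $|Z|\ge t(k-1)$. So the best constant $c$ in a bound $c\,t\,(k-1)$ satisfies $1\le c\le 8$, and the best $c$ in a bound $c\,k\,t$ also lies in $[1,8]$.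

*Proof.* Let $G=K_{kt-1}$ and $S=V(G)$. Each model uses at least $t$ vertices, so there are no $k$ disjoint ones. Any $t$ vertices of a clique form an $S$-rooted model of $T$ with singleton branch sets, so $|V(G)\setminus Z|\le t-1$, that is, $|Z|\ge kt-1-(t-1)=t(k-1)$. With $k=2$ this gives $c\ge1$ in the first bound; in the second it gives $c\ge (k-1)/k$ for all $k$, so $c\ge1$. The upper bounds follow from Corollary 4. $\square$

The exact constant in $[1,8]$ is not determined here.

## 4. Peeling along small separations, and where roots break it

Here is a natural scheme. Look for a separation $(A,B)$ of small order $p$ such that some model is contained in $A$ but none in $A\setminus B$. Put $A\cap B$ into $Z$. A model that avoids $A\cap B$ has connected union, so it lies in $A\setminus B$, which is impossible, or in $B\setminus A$. Continue inside $G[B\setminus A]$. The model found in $A$ is disjoint from everything found later, so if there are no $k$ disjoint models there are at most $k-1$ rounds, and $|Z|\le p(k-1)$.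

In the rooted setting such separations need not exist, for any $p$ depending on $T$ only. Let $T=K_2$ and $p\ge 1$. Take cliques $K^0,K^1,\dots,K^{p(p+1)}$ with $p+1$ vertices each, join consecutive ones completely, and let $S$ consist of one vertex from each of $K^0,K^p,K^{2p},\dots,K^{p(p+1)}$. Then $|S|=p+2$, vertices of $S$ are pairwise at distance at least $p$, and deleting at most $p$ vertices leaves every clique nonempty, hence leaves a connected graph. Let $(A,B)$ be a separation of order at most $p$.

* If $A\setminus B$ and $B\setminus A$ are both nonempty, deleting $A\cap B$ disconnects the graph, which is impossible.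
* If $A\setminus B=\emptyset$, then $|A|\le p$. But the union of a model contains a path between two vertices of $S$, hence at least $p+1$ vertices, so $A$ contains no model.
* If $B\setminus A=\emptyset$, then $|B|\le p$, and $A\setminus B=V(G)\setminus B$ is connected with at least two vertices of $S$, so $A\setminus B$ contains a model.

So the first step of the scheme is already unavailable: the graph is too well connected for a small separation to capture a path between two far apart roots.

One can try to save it by buying on credit. Build, behind a separation $(A,B)$ of order $t$, a model of $T$ that is not rooted yet, with exactly one vertex of $A\cap B$ in each branch set, and make sure that $A\cap B$ is linked to $S$ in $G[B]$. Each branch set has a promise that it can be extended to a root on the right. But then the vertices of $A\cap B$ must not be discarded; they form a set $D$ of debts that has to be carried along to all later separations. After $J$ models, $D$ can have $tJ$ vertices, and the next separation has order about $tJ+t$. If we pay for a whole border in every round, the total is of order $t(1+2+\dots+k)$, quadratic in $k$ again. The obstacle is now precise: *the payment in a round must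 not depend on $|D|$*.

What has to be paid for? Every member of $\mathcal F$ contains a vertex of $S$, so only vertices of $S$ that fall behind the new border are dangerous. Cut $D$ off from these new vertices of $S$ inside $A$, at the cost of the minimum cut size $\lambda$. This is either cheap, or it comes with $\lambda$ disjoint paths from $D$ to roots, which settle $\lambda$ debts forever. A total of at most $tJ$ debts is ever created, so payments proportional to $\lambda$ are affordable. The remaining debts should be carried to the new border by paths that stay away from the cut-off region; then almost all the border is on the harmless side. Lemma 6 below produces the separations and Lemma 7 does the cutting.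

## 5. Good separations and four outcomes

In this section and the next, $H$ is a graph, $S,D\subseteq V(H)$, $n=|D|$, the set $D$ is linked to $S$ in $H$, and $\mathcal F$ is a family of nonempty subsets of $V(H)$.

**Definition (good separation).** A separation $(A,B)$ of $H$ is good if $D\subseteq A$, the set $A\cap B$ is linked to $S\cap B$ in $H[B]$, and no member of $\mathcal F$ is contained in $A\setminus(B\cup D)$.

The separation $(D,V(H))$ is good, because $D$ is linked to $S$ and $D\setminus(V(H)\cup D)$ is empty. Every good separation is $\ge(D,V(H))$.

For example, let $H$ be the $4$-cycle $x_1x_2x_3x_4$, $S=\{x_3,x_4\}$, $D=\emptyset$, and let $\mathcal F$ consist of the connected sets containing both $x_3$ and $x_4$. Then $(\{x_1,x_2\},V(H))$ is good of order $2$, while $(V(H),\emptyset)$ is not good, since $\{x_3,x_4\}\in\mathcal F$ lies in $A\setminus(B\cup D)=V(H)$.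

Fix subtrees $T_1\subset\dots\subset T_t=T$ with $|V(T_i)|=i$, each $T_{i+1}$ being $T_i$ plus a leaf, and let $T_0$ be empty.

**Definition ($i$-structure).** Let $(A,B)$ be good of order $n+i$, $0\le i\le t$. An $i$-structure for $(A,B)$ consists of $n$ paths in $H[A]$ starting at the $n$ vertices of $D$ and ending in $A\cap B$, and a model of $T_i$ in $H[A\setminus D]$, such that these $n+i$ objects (paths and branch sets) are pairwise disjoint and each contains exactly one vertex of $A\cap B$.

In the example with $T=K_2$, the separation $(\{x_1,x_2\},V(H))$ has the $2$-structure with branch sets $\{x_1\}$ and $\{x_2\}$. This model is not $S$-rooted, but both branch sets can be extended to $S$ on the right.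

**Lemma 6.** Suppose some member of $\mathcal F$ is contained in $V(H)\setminus D$. Then at least one of the following holds.

* (a) There is a good $(A,B)$ of order $<n$.
* (b) There is a good $(A,B)$ of order $\le n+t$ with a member of $\mathcal F$ contained in $A\setminus D$.
* (c) There is a good $(A,B)$ of order $n+t$ with a $t$-structure.
* (d) There are a good $(A,B)$ and a separation $(A',B')\ge(A,B)$, both of the same order $q\in[n,n+t-1]$, such that $S\cap B\subseteq B'$, the set $A'\cap B'$ is linked to $S\cap B'$ in $H[B']$, the set $A\cap B$ is linked to $A'\cap B'$ in $H[A'\cap B]$, and some member of $\mathcal F$ is contained in $A'\setminus D$.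

In (d), $(A',B')$ need not be good. The point is that no vertex of $S$ lies strictly between the two borders, so the good separation $(A,B)$ can still be used for cutting while $(A',B')$ becomes the new border.

*Proof.* Suppose (a) and (b) fail. Then

$$\text{every good } (A,B) \text{ has order}\ge n;\ \text{if its order is}\le n+t,\ \text{no member of }\mathcal F\text{ lies in }A\setminus D. \tag{1}$$

**Step 1: choosing the separation.** We grow $T$ leaf by leaf and choose an extremal stage. Let $i\in\{0,\dots,t\}$ be maximum such that some good $(A_0,B_0)$ of order $n+i$ has an $i$-structure and every good separation $\ge(A_0,B_0)$ has order $\ge n+i$. The value $i=0$ qualifies through $(D,V(H))$ with single-vertex paths, by (1). If $i=t$, then (c) holds. So let $i<t$. Among all good separations $\ge(A_0,B_0)$ of order exactly $n+i$, choose $(A,B)$ with $|A|-|B|$ maximum. Then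

$$\text{every good separation}\ge(A,B)\text{ has order}\ge n+i,\ \text{and order}\ge n+i+1\text{ if it differs from }(A,B). \tag{2}$$

Indeed, such a separation is $\ge(A_0,B_0)$, which gives the first part; if it differs from $(A,B)$, then its left side is larger or its right side smaller, so order $n+i$ would contradict the choice of $(A,B)$.

**Step 2: there are $n+i$ disjoint paths from $A_0\cap B_0$ to $A\cap B$ in $H[A\cap B_0]$.** This will let us transport the $i$-structure from $(A_0,B_0)$ to $(A,B)$. Note that both sets are subsets of $A\cap B_0$. Suppose there are fewer, and let $(P,Q)$ be a separation of $H[A\cap B_0]$ of minimum order $r<n+i$ with $A_0\cap B_0\subseteq P$ and $A\cap B\subseteq Q$. Put $A''=A_0\cup P$ and $B''=Q\cup B$. We show that $(A'',B'')$ is a good separation $\ge(A_0,B_0)$ of order $r$, contradicting the choice of $(A_0,B_0)$.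

* $A''\cup B''=V(H)$: a vertex outside $A_0$ lies in $B_0$; if it is in $A$, it lies in $A\cap B_0=P\cup Q$; otherwise it lies in $B$.
* $A''\cap B''=P\cap Q$: first, $A_0\cap Q\subseteq A_0\cap B_0\subseteq P$. Second, $A_0\cap B\subseteq(A_0\cap B_0)\cap(A\cap B)\subseteq P\cap Q$. Third, $P\cap B\subseteq A\cap B\subseteq Q$.
* No edge $xy$ has $x\in A''\setminus B''$ and $y\in B''\setminus A''$: here $y\notin A_0$, so $y\in B_0\setminus A_0$, and as $(A_0,B_0)$ is a separation, $x\in B_0$. Also $x\notin B$, so $x\in A\setminus B$, and as $(A,B)$ is a separation, $y\in A$. Hence $x,y\in A\cap B_0$ with $x\in P\setminus Q$ and $y\in Q\setminus P$, a contradiction.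
* $(A_0,B_0)\le(A'',B'')\le(A,B)$: clear from $A_0\subseteq A$, $B\subseteq B_0$ and $P,Q\subseteq A\cap B_0$. Hence $D\subseteq A_0\subseteq A''$, and $A''\setminus B''\subseteq A\setminus B$, so $A''\setminus(B''\cup D)$ contains no member of $\mathcal F$.
* $P\cap Q$ is linked to $S\cap B''$ in $H[B'']$: by Fact 1 there are $r$ disjoint paths in $H[Q]$ from $P\cap Q$ to $A\cap B$. Stop each at its first vertex in $A\cap B$. Since $Q\cap B\subseteq A\cap B$, it then meets $B$ only in its last vertex. Continue along the linkage from $A\cap B$ to $S\cap B$ in $H[B]$, whose paths contain only one vertex of $A\cap B$ each. The concatenations are disjoint.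

**Step 3: $(A,B)$ has an $i$-structure.** Take the $n+i$ paths of Step 2. Both $A_0\cap B_0$ and $A\cap B$ have $n+i$ vertices, so each path contains exactly one vertex of each set, its first and its last vertex, respectively. Append each path to the object of the $i$-structure of $(A_0,B_0)$ containing its first vertex. The old objects lie in $A_0$ and the new paths in $B_0$, so a new path meets the old objects only in its first vertex; the new objects are therefore disjoint. An old object meets $A\cap B$ only inside $A_0\cap B\subseteq A_0\cap B_0$, that is, possibly in the first vertex of its appended path; if it does, that path is trivial, since its only vertex in $A\cap B$ is its last. So each new object contains exactly one vertex of $A\cap B$. Since $D\subseteq A_0$, an appended path meets $D$ at most in its first vertex, which belongs to the old object; so branch sets still avoid $D$. This is an $i$-structure for $(A,B)$.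

**Step 4: a vertex $w\in B\setminus A$ at which $T_i$ can grow.** If $i=0$, let $w\in B\setminus A$ be arbitrary. It exists, since otherwise $A=V(H)$ and $A\setminus D$ contains a member of $\mathcal F$, contradicting (1).

If $i\ge1$, let $T_{i+1}$ arise from $T_i$ by attaching a leaf at $u$, and let $v$ be the vertex of $A\cap B$ in the branch set of $u$. We claim that $v$ has a neighbor $w\in B\setminus A$. If not, then $(A,B\setminus\{v\})$ is a separation, of order $n+i-1$. It is good: we have $D\subseteq A$; the linkage paths in $H[B]$ starting in $(A\cap B)\setminus\{v\}$ avoid $v$, so they lie in $H[B\setminus\{v\}]$; and $A\setminus D$ contains no member of $\mathcal F$ by (1), as $(A,B)$ has order $n+i\le n+t$. This contradicts (2).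

**Step 5: if $(A\cap B)\cup\{w\}$ is linked to $S\cap B$ in $H[B]$, then $T_i$ grows, a contradiction.** The pair $(A\cup\{w\},B)$ is a separation of order $n+i+1$, and $(A\cup\{w\})\setminus(B\cup D)=A\setminus(B\cup D)$, so it is good. Adding $\{w\}$ as branch set of the new node gives an $(i+1)$-structure: $w\notin A$, so $w$ is disjoint from all objects and from $D$, and for $i\ge1$ it is adjacent to $v$. Every good separation $\ge(A\cup\{w\},B)$ is $\ge(A,B)$ and differs from it, so by (2) it has order $\ge n+i+1$. This contradicts the maximality of $i$.

**Step 6: otherwise (d) holds.** Let $(P,Q)$ be a separation of $H[B]$ of minimum order $r$ with $(A\cap B)\cup\{w\}\subseteq P$ and $S\cap B\subseteq Q$. As $(A\cap B)\cup\{w\}$ has $n+i+1$ vertices and is not linked, $r\le n+i$; as $A\cap B$ is linked to $S\cap B$, $r=n+i$. Put $(A',B')=(A\cup P,Q)$. Clearly $A'\cup B'=A\cup B=V(H)$, $A\subseteq A'$ and $B'\subseteq B$.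

* $A'\cap B'=P\cap Q$, because $A\cap Q\subseteq A\cap B\subseteq P$. So the order is $n+i$.
* It is a separation: if $xy$ is an edge with $x\in A'\setminus B'$ and $y\in B'\setminus A'$, then $y\in B\setminus A$, which forces $x\in B$. So $x\in P\setminus Q$ and $y\in Q\setminus P$, a contradiction.
* $S\cap B\subseteq Q=B'\subseteq B$, so $S\cap B=S\cap B'$. By Fact 1, $P\cap Q$ is linked to $S\cap B'$ in $H[Q]=H[B']$.
* $A'\cap B=(A\cap B)\cup P=P$. The $n+i=r$ disjoint paths linking $A\cap B$ to $S\cap B$ in $H[B]$ contain exactly one vertex of $P\cap Q$ each, and their parts up to it lie in $P$, by Fact 1. These parts link $A\cap B$ to $A'\cap B'$ in $H[A'\cap B]$.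

If no member of $\mathcal F$ lay in $A'\setminus(B'\cup D)$, then $(A',B')$ would be good of order $n+i$, it would be $\ge(A,B)$, and it would differ from $(A,B)$ because $w\in A'\setminus A$. This contradicts (2). So some member lies in $A'\setminus D$, and (d) holds with $q=n+i\in[n,n+t-1]$. $\square$

As a check, let $S=V(H)$ and $D=\emptyset$, and let $\mathcal F$ be the set of unions of models of $T$. Outcome (a) is impossible. In (d), $S\cap B\subseteq B'$ gives $B'=B$; then $A'\cap B\supseteq A\cap B$ with equal sizes and $A'\setminus B=V(H)\setminus B=A\setminus B$ give $A'=A$. So in all cases there is a separation of order at most $t$ with a model of $T$ in $A$ and none in $A\setminus B$: the peeling scheme of Section 4 runs with $p=t$ and yields the unrooted bound $t(k-1)$.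

## 6. Cutting the debts off from the new roots

Let $(A,B)$ be good. The vertices of $S_{\rm new}=S\cap(A\setminus B)$ are the roots that fall behind the border. The next lemma shows that we may settle as many debts as possible at $S_{\rm new}$ without losing the others.

Care is needed, as a small example shows. Let $H$ have vertices $d_1,d_2,s,x,s'$ and edges $d_1s,\ d_2x,\ sx,\ xs'$, with $S=\{s,s'\}$, $D=\{d_1,d_2\}$, $A=\{d_1,d_2,s,x\}$, $B=\{x,s'\}$, and let $\mathcal F$ consist of the connected sets containing $s$ and $s'$. This separation is good: $x$ is linked to $s'$, and $A\setminus(B\cup D)=\{s\}$. At most one debt can be settled at $S_{\rm new}=\{s\}$. If we settle $d_2$ along $d_2\,x\,s$, then $d_1$, whose only neighbor is $s$, is stuck. If we settle $d_1$ along $d_1s$, then $d_2$ moves on to the border vertex $x$. Lemma 2 makes the right choice.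

**Lemma 7.** Let $(A,B)$ be good of order $q$, let $S_{\rm new}=S\cap(A\setminus B)$, and let $\lambda$ be the maximum number of disjoint paths from $D$ to $S_{\rm new}$ in $H[A]$. Let $(P,Q)$ be a separation of $H[A]$ of order $\lambda$ with $D\subseteq P$ and $S_{\rm new}\subseteq Q$, and put $\zeta=P\cap Q$. Then $H[A]$ has $n$ disjoint paths starting in $D$, of which $\lambda$ end in $S_{\rm new}$ and the other $n-\lambda$ end in a set $\mathrm{Act}\subseteq(A\cap B)\cap P\setminus\zeta$ with $|\mathrm{Act}|=n-\lambda$. In particular $|(A\cap B)\setminus\mathrm{Act}|=q-n+\lambda$ and $\mathrm{Act}\cap Q=\emptyset$.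

The separation $(P,Q)$ exists by Fact 1. In the example, $\lambda=1$, and with $P=A$, $Q=\zeta=\{s\}$ we get $\mathrm{Act}=\{x\}$.

*Proof.* **Step 1: there are $n$ disjoint paths in $H[P]$ from $D$ to $W=\zeta\cup(A\cap B\cap P)$.** This locates the exits from the $D$-side of the cut. We show that every path from $D$ to $S$ in $H$ meets $W$, with the part up to its first vertex in $W$ contained in $P$. The path starts in $D\subseteq P$. If $x\in P\setminus W$, then $x\in A\setminus B$ and $x\notin Q$; so all neighbors of $x$ in $H$ lie in $A$, and then in $P$, because $(P,Q)$ is a separation of $H[A]$. Hence the path stays in $P$ until it meets $W$. If it avoided $W$, it would end in a vertex of $(S\cap P)\setminus W\subseteq S\cap(A\setminus B)=S_{\rm new}\subseteq Q$, hence in $P\cap Q=\zeta\subseteq W$, a contradiction. Now $D$ is linked to $S$ in $H$; stop each of the $n$ linkage paths at its first vertex in $W$.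

**Step 2: augmenting from $\zeta$.** We want the $n$ paths to cover $\zeta$. By Fact 1, applied in $H[A]$ to $D$, $S_{\rm new}$ and $(P,Q)$, there are $\lambda$ disjoint paths in $H[P]$ from $D$ whose set of last vertices is $\zeta$, and $\lambda$ disjoint paths in $H[Q]$ from $\zeta$ to $S_{\rm new}$, which meet $P$ only in $\zeta$, each exactly in its first vertex. By Lemma 2 in $K=H[P]$ with $Y=D$, with $\zeta$, and with $X$ the set of last vertices from Step 1 (note $\lambda\le|D|=n$), there are a set $W'$ with $\zeta\subseteq W'\subseteq W$, $|W'|=n$, and $n$ disjoint paths in $H[P]$ starting in $D$ with set of last vertices $W'$.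

**Step 3: extending to the new roots.** Let $\mathrm{Act}=W'\setminus\zeta$. Then $\mathrm{Act}\subseteq(A\cap B\cap P)\setminus\zeta$ and $|\mathrm{Act}|=n-\lambda$. Extend the $\lambda$ paths ending in $\zeta$ through $H[Q]$ to $S_{\rm new}$. Each vertex of $\zeta$ is the last vertex of one of these $\lambda$ paths, so the other $n-\lambda$ paths avoid $\zeta$ and lie in $P\setminus Q$; everything stays disjoint. The last two claims follow from $|A\cap B|=q$ and $\mathrm{Act}\subseteq P\setminus Q$. $\square$

## 7. States and the three moves

Now let $T,G,S,\mathcal F$ be as in Theorem 3 and $V=V(G)$. Let $\nu$ be the maximum number of disjoint members of $\mathcal F$. We construct a set of size at most $(8t-3)\nu$ meeting all members of $\mathcal F$. This proves Theorem 3, since $\nu\le k-1$ if there are no $k$ disjoint members.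

Let $N(U)$ be the set of vertices outside $U$ with a neighbor in $U$. We keep a territory $U$ still to be explored, the debts $D$ on its border, a set $X$ of vertices already paid for, the number $J$ of models of $T$ built on credit, and the number $R$ of members of $\mathcal F$ left behind.

**Definition (state).** A state consists of disjoint sets $D,U\subseteq V$, a set $X\subseteq V$, and integers $J,R\ge0$ such that:

* (S1) $N(U)\subseteq D\cup X$.
* (S2) $D$ is linked to $S\cap(D\cup U)$ in $G[D\cup U]$.
* (S3) No member of $\mathcal F$ disjoint from $X$ contains a vertex of $S\setminus(D\cup U)$.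
* (S4) $G[V\setminus U]$ contains $J$ disjoint models of $T$ such that each vertex of $D$ lies in one of the $Jt$ branch sets, no branch set contains two vertices of $D$, and each branch set disjoint from $D$ meets $S$.
* (S5) There are $R$ pairwise disjoint members of $\mathcal F$ contained in $V\setminus U$.
* (S6) $|X|\le(3t-2)J+3(tJ-|D|)+(2t-1)R$.

By (S4), $|D|\le tJ$, so $tJ-|D|\ge 0$ counts the branch sets that are already rooted. The initial state is $D=X=\emptyset$, $U=V$, $J=R=0$; all six conditions are trivial for it. The $J$ models and the $R$ members may overlap each other; this is harmless because each number is bounded separately.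

**Step 1: in any state, $J\le\nu$ and $R\le\nu$.** This is where the promises are cashed in. The bound on $R$ is (S5). For $J$, extend each branch set in (S4) that contains a vertex of $D$ by the path of (S2) starting at that vertex. Each of these paths lies in $D\cup U$ and contains exactly one vertex of $D$, so it meets $V\setminus U$ only in its first vertex, and the extended branch sets are disjoint. Now every branch set meets $S$. So there are $J$ disjoint $S$-rooted models of $T$, and by (F2) there are $J$ disjoint members of $\mathcal F$.

**Step 2: the moves.** Suppose that some member of $\mathcal F$ is contained in $U$; we describe how to pass to a new state. Let $H=G[D\cup U]$ and $n=|D|$. By (S2), and because members of $\mathcal F$ are nonempty by (F1), Lemma 6 applies to $H$, $S\cap V(H)$, $D$ and the family of those $F\in\mathcal F$ with $F\subseteq D\cup U$. For the good separation $(A,B)$ it gives, of order $q$, take $S_{\rm new},\lambda,P,Q,\zeta,\mathrm{Act}$ and the $n$ paths of Lemma 7. In outcomes (a), (b), (c) put $(A',B')=(A,B)$; in (d), $(A',B')$ is given. In all cases put $U^+=B'\setminus A'$. Since $D\subseteq A'$,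

$$U^+=V(H)\setminus A'\subseteq U,\qquad U\setminus U^+=A'\setminus D. \tag{3}$$

The rest of the new state is as follows.

* **Finish** (outcomes (a), (b), and (c) with $\lambda\ge t$): $D^+=\mathrm{Act}$, $X^+=X\cup\zeta\cup((A\cap B)\setminus\mathrm{Act})$, $J^+=J$, and $R^+=R+1$ in outcome (b), otherwise $R^+=R$. By Lemma 7, $|X^+|-|X|\le\lambda+(q-n+\lambda)=2\lambda+q-n$.
* **Keep** (outcome (c) with $\lambda\le t-1$): $D^+=A\cap B$, $X^+=X\cup\zeta\cup(A\cap B\cap Q)$, $J^+=J+1$, $R^+=R$. Since $\mathrm{Act}\cap Q=\emptyset$ and $q=n+t$, we have $|X^+|-|X|\le\lambda+(q-n+\lambda)=2\lambda+t\le3t-2$.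
* **Jump** (outcome (d)): let $\mathrm{Act}'\subseteq A'\cap B'$ be the set of ends of those paths that start in $\mathrm{Act}$ in the linkage from $A\cap B$ to $A'\cap B'$ in $H[A'\cap B]$, so $|\mathrm{Act}'|=n-\lambda$. Put $D^+=\mathrm{Act}'$, $X^+=X\cup\zeta\cup((A\cap B)\setminus\mathrm{Act})\cup((A'\cap B')\setminus\mathrm{Act}')$, $J^+=J$, $R^+=R+1$. As $q\le n+t-1$, we have $|X^+|-|X|\le\lambda+2(q-n+\lambda)\le3\lambda+2t-2$.

In words: Finish settles $\lambda$ debts and carries the rest to the border. Keep is used when too few debts can be settled to pay for $t$ new border vertices; then a new model on credit is created instead, and all old debts are carried along. Jump is Finish followed by a transfer from the border $A\cap B$ to the border $A'\cap B'$. In none of them does the payment depend on $n$.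

Here is a run on the $4$-cycle $x_1x_2x_3x_4$ with $S=\{x_3,x_4\}$, $T=K_2$, and $\mathcal F$ the connected sets containing $x_3$ and $x_4$, so $\nu=1$. Initially $D=\emptyset$, $U=V$. Several outcomes hold; take (c) with $(A,B)=(\{x_1,x_2\},V)$ and branch sets $\{x_1\},\{x_2\}$. Here $S_{\rm new}=\emptyset$ and $\lambda=0$; take $P=A$, $Q=\emptyset$. The move is Keep: $D=\{x_1,x_2\}$, $X=\emptyset$, $J=1$, $U=\{x_3,x_4\}$. The member $\{x_3,x_4\}$ is contained in $U$, so we go on, with $n=2$. Outcome (a) holds with $(A,B)=(V,\{x_3\})$ of order $1$: it is good because $A\setminus(B\cup D)=\{x_4\}$. Now $S_{\rm new}=\{x_4\}$ and $\lambda=1$; take $P=V$, $Q=\zeta=\{x_4\}$. The paths $x_1x_4$ and $x_2x_3$ give $\mathrm{Act}=\{x_3\}$. The move is Finish: $D=\{x_3\}$, $X=\{x_4\}$, $J=1$, $U=\emptyset$. The branch sets have become $\{x_1,x_4\}$, which is rooted, and $\{x_2,x_3\}$, which contains the remaining debt. We stop, and $X\cup D=\{x_3,x_4\}$ meets every member of $\mathcal F$.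

## 8. The new state is a state

We check (S1)–(S6) for $D^+,U^+,X^+,J^+,R^+$. The sets $D^+$ and $U^+$ are disjoint because $D^+\subseteq A'\cap B'$ in all moves.

**Step 3: (S1), the border is under control.** A vertex of $U^+\subseteq U$ has its $G$-neighbors in $V(H)\cup X$, by (S1) for the old state. Those in $V(H)$ lie in $B'$, because $(A',B')$ is a separation of $H$. So $N(U^+)\subseteq(A'\cap B')\cup X$, and in each of the three moves $A'\cap B'\subseteq D^+\cup X^+$.

**Step 4: (S2), the debts can still be paid.** The set $A'\cap B'$ is linked to $S\cap B'$ in $H[B']$, by goodness or by (d). The linkage paths starting in $D^+\subseteq A'\cap B'$ avoid the rest of $A'\cap B'$. So they lie in $G[D^+\cup U^+]$, and they end in $S$.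

**Step 5: (S3), roots left behind are useless.** This is the main check. Suppose $F\in\mathcal F$, $F\cap X^+=\emptyset$, and $s\in F\cap S$ with $s\notin D^+\cup U^+$.

First we locate $s$. As $F$ avoids $X\subseteq X^+$, (S3) for the old state gives $s\in D\cup U=A'\cup B'$. As $s\notin U^+=B'\setminus A'$, we have $s\in A'\setminus D^+$. If $s\in A'\cap B'$, then $D^+\ne A'\cap B'$, so the move is not Keep, and then $s\in(A'\cap B')\setminus D^+\subseteq X^+$, a contradiction. So $s\in A'\setminus B'$. In outcome (d), $S\cap B\subseteq B'$ gives $s\notin B$, so $s\in A\setminus B$; in the other outcomes this is immediate. Hence $s\in S_{\rm new}\subseteq Q$. Since $\zeta\subseteq X^+$, $s\notin\zeta$, so $s\in Q\setminus(P\cup B)$.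

Next we show that $F$ is trapped in $Q\setminus(P\cup B)$. Let $x\in Q\setminus(P\cup B)$. Since $D\subseteq P$, we have $x\in U$, so $N_G(x)\subseteq V(H)\cup X$. Since $x\in A\setminus B$, its neighbors in $H$ lie in $A$; since $x\in Q\setminus P$, they lie in $Q$. So all $G$-neighbors of $x$ lie in $Q\cup X$. The part of $Q$ outside the trap is
$$Q\cap(P\cup B)=\zeta\cup(A\cap B\cap Q)\subseteq X^+ ,$$
in Keep by definition, and in Finish and Jump because $\mathrm{Act}\cap Q=\emptyset$ gives $A\cap B\cap Q\subseteq(A\cap B)\setminus\mathrm{Act}$. As $G[F]$ is connected, contains $s$ and avoids $X^+$, we get $F\subseteq Q\setminus(P\cup B)\subseteq A\setminus(B\cup D)$. This contradicts that $(A,B)$ is good.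

**Step 6: (S4) in Finish, the models are extended.** Append the $n$ paths of Lemma 7 to the branch sets containing their first vertices. The paths lie in $A\subseteq V\setminus U^+$ and are disjoint. There are $n=|D|$ of them, so each contains exactly one vertex of $D$, its first; as they lie in $D\cup U$, they meet $V\setminus U$ only there. So the extended branch sets are disjoint. The $\lambda$ branch sets whose paths end in $S_{\rm new}$ now meet $S$. Each of the $n-\lambda$ vertices of $\mathrm{Act}$ is the end of one of the other $n-\lambda$ paths, so by disjointness each of these $n-\lambda$ branch sets contains exactly one vertex of $\mathrm{Act}$, and the $\lambda$ settled ones contain none. Branch sets that were disjoint from $D$ are unchanged, meet $S$, and are disjoint from $D\cup U\supseteq D^+$.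

**Step 7: (S4) in Jump, one more transfer.** Do the same as in Step 6. Then append to the $n-\lambda$ branch sets containing a vertex of $\mathrm{Act}$ the linkage paths in $H[A'\cap B]$ from $\mathrm{Act}$ to $\mathrm{Act}'$. Each linkage path meets $A$ only in $A\cap B$, hence only in its first vertex, which lies in $\mathrm{Act}$. What was built before lies in $(V\setminus U)\cup A$, and the linkage paths lie in $D\cup U$ with $D\subseteq A$; so they meet it only in their first vertices, and disjointness is kept. They lie in $A'\subseteq V\setminus U^+$. Each vertex of $\mathrm{Act}'$ is the end of exactly one appended path, so by disjointness each of the $n-\lambda$ branch sets contains exactly one vertex of $\mathrm{Act}'$, and the other branch sets contain none. The latter meet $S$ as in Step 6.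

**Step 8: (S4) in Keep, a new model on credit.** Append the $n$ paths of the $t$-structure to the branch sets containing their first vertices, and add the model of $T$ from the $t$-structure. As in Step 6, the paths meet $V\setminus U$ only in their first vertices. The new model lies in $A\setminus D=U\setminus U^+$, so it is disjoint from the old branch sets, and it is disjoint from the paths. The $n+t$ objects of the $t$-structure are disjoint, and each contains exactly one of the $n+t$ vertices of $A\cap B=D^+$. An old branch set that meets $D$ has no vertex of $D\cup U$ apart from its vertex in $D$, so after extension it contains exactly one vertex of $D^+$. Old branch sets disjoint from $D$ are disjoint from $D\cup U\supseteq D^+$ and meet $S$.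

**Step 9: (S5), members left behind.** In (b) and (d) there is a member of $\mathcal F$ in $A'\setminus D=U\setminus U^+$, by (3). It is disjoint from the old members, which lie in $V\setminus U$, and all of them lie in $V\setminus U^+$. In the other outcomes nothing changes, as $V\setminus U\subseteq V\setminus U^+$.

**Step 10: (S6), the payments.** In Finish and Jump, $|D^+|=n-\lambda$ and $J^+=J$, so the right side of (S6) grows by $3\lambda$, plus $2t-1$ if $R^+=R+1$. The increase of $|X|$ is bounded as follows.

* (a): $q\le n-1$, so it is at most $2\lambda-1\le3\lambda$.
* (b): $q\le n+t$, so it is at most $2\lambda+t\le3\lambda+2t-1$, as $t\ge1$.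
* (c) with $\lambda\ge t$: $q=n+t$, so it is at most $2\lambda+t\le3\lambda$.
* (d): it is at most $3\lambda+2t-2\le3\lambda+2t-1$.

In Keep, $J^+=J+1$ and $|D^+|=n+t$, so $tJ-|D|$ is unchanged, and the right side grows by $3t-2$, which is at least the increase of $|X|$. So the new data form a state.

## 9. Termination and the count

**Step 11: the moves come to an end.** In (b) and (d), $A'\setminus D$ contains a member of $\mathcal F$; in (c), $A\setminus D$ contains a model of $T$. So $U\setminus U^+=A'\setminus D\ne\emptyset$ and $|U|$ decreases. In (a), $|U|$ does not increase, and $|D^+|\le q<n=|D|$. So $(|U|,|D|)$ decreases lexicographically with every move, and we reach a state in which no member of $\mathcal F$ is contained in $U$.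

**Step 12: $Z=X\cup D$ meets every member of $\mathcal F$ in the final state.** Suppose $F\in\mathcal F$ avoids $Z$. By (F1), $F$ contains a vertex of $S$; by (S3) that vertex lies in $D\cup U$, hence in $U$. As $G[F]$ is connected and $N(U)\subseteq D\cup X=Z$ by (S1), $F\subseteq U$, contradicting the choice of the final state.

**Step 13: the size of $Z$.** By (S6) and Step 1,
$$|Z|\le(3t-2)J+3(tJ-|D|)+(2t-1)R+|D|\le(6t-2)J+(2t-1)R\le(8t-3)\nu .$$
This proves Theorem 3, and with it Corollary 4: the constant $c=8$ works. $\square$
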